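# When are sums of powers of Baskakov functions completely monotonic?

## 1. The functions $1/((1+x)^r-x^r)$ for $r=2,4,6$

For $x\ge 0$ the numbers $\dfrac{x^k}{(1+x)^{k+1}}$, $k=0,1,2,\dots$, are positive (apart from zeros at $x=0$) and add up to $1$. Raise them to an even power $r$ and add. The geometric series gives
$$\sum_{k\ge0}\Big(\frac{x^k}{(1+x)^{k+1}}\Big)^r=\frac{(1+x)^{-r}}{1-\big(\frac{x}{1+x}\big)^r}=\frac1{(1+x)^r-x^r}.$$
Let us compute this for small $r$ in the variable $v=1+2x$, so that $x=\frac{v-1}2$ and $1+x=\frac{v+1}2$.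

For $r=2$ we get $(1+x)^2-x^2=v$, so the sum is
$$\frac1v=\int_0^\infty e^{-vs}\,ds .$$

For $r=4$ we get $\frac1{16}[(v+1)^4-(v-1)^4]=\frac1{16}(8v^3+8v)=\frac12v(v^2+1)$, so the sum is
$$\frac2{v(v^2+1)}=2\Big[\frac1v-\frac v{v^2+1}\Big]=2\int_0^\infty e^{-vs}(1-\cos s)\,ds .$$

For $r=6$ we get $\frac1{64}[(v+1)^6-(v-1)^6]=\frac1{64}(12v^5+40v^3+12v)=\frac1{16}v(3v^2+1)(v^2+3)$. Write $\frac1{v(3v^2+1)(v^2+3)}=v\cdot\frac1{u(3u+1)(u+3)}$ with $u=v^2$. The residues in $u$ at $0,-3,-\frac13$ are $\frac13$, $\frac1{(-3)(-8)}=\frac1{24}$ and $\frac1{3(-\frac13)(\frac83)}=-\frac9{24}$. Hence the sum is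
$$\frac{16}{24}\Big[\frac8v+\frac v{v^2+3}-\frac{9v}{v^2+1/3}\Big]=\frac{16}{24}\int_0^\infty e^{-vs}\Big(8+\cos\sqrt3s-9\cos\tfrac{s}{\sqrt3}\Big)ds .$$
With $c=\cos(s/\sqrt3)$ we have $\cos\sqrt3s=4c^3-3c$, and the bracket is
$$8+4c^3-12c=4(1-c)^2(2+c)\ \ge 0 .\tag{1}$$

In all three cases the sum has the form $\int_0^\infty e^{-(1+2x)s}g(s)\,ds$ with $g\ge0$. So every derivative in $x$ has a definite sign: the $m$-th derivative is $(-1)^m\int_0^\infty (2s)^me^{-(1+2x)s}g(s)\,ds$. For $r=4$ and $r=6$ the nonnegativity looks lucky, since $g$ touches $0$ infinitely often. Does it persist for $r=8$? And what happens when the exponent $k+1$ is replaced by $k+\alpha$?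

## 2. Complete monotonicity and powers of Baskakov functions

**Definition.** A function $f$ is completely monotonic (CM) on $[0,\infty)$ if it is continuous on $[0,\infty)$, infinitely differentiable on $(0,\infty)$, and $(-1)^mf^{(m)}(x)\ge0$ for all $x>0$ and $m=0,1,2,\dots$.

For instance, $e^{-x}$ is CM, and so is $\frac1{1+x}=\int_0^\infty e^{-xt}e^{-t}dt$. We use two textbook facts.

- *Bernstein's theorem.* $f$ is CM on $[0,\infty)$ if and only if $f(x)=\int_{[0,\infty)}e^{-xt}\,d\mu(t)$ for $x\ge0$ with a finite measure $\mu\ge0$.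
- *Uniqueness.* A finite signed measure on $[0,\infty)$ is determined by its Laplace transform on $x\ge 0$.

**Definition.** For real $\alpha>0$, an integer $r>1$ and $x\ge0$ put
$$f_\alpha^{[r]}(x)=(1+x)^{-r\alpha}\sum_{k=0}^\infty\binom{-\alpha}k^r\Big(\frac x{1+x}\Big)^{rk},\qquad \binom{-\alpha}k=\frac{(-\alpha)(-\alpha-1)\cdots(-\alpha-k+1)}{k!}.$$
For real $c>0$ and $n\in\mathbb N$ the generalized Baskakov basis functions are
$$p^{[c]}_{n,k}(x)=\frac{(-x)^k}{k!}\varphi_{n,c}^{(k)}(x)=\binom{n/c+k-1}k(cx)^k(1+cx)^{-n/c-k},\qquad\varphi_{n,c}(x)=(1+cx)^{-n/c},$$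
and $\psi^{[r]}_{n,c}(x)=\sum_{k\ge0}\big(p^{[c]}_{n,k}(x)\big)^r$.

For $n=c=1$ these basis functions are the $x^k/(1+x)^{k+1}$ of Section 1. From now on $r$ is even. Since $\binom{-\alpha}k=(-1)^k\binom{\alpha+k-1}k$, with
$$p^{(\alpha)}_k(x)=\binom{\alpha+k-1}kx^k(1+x)^{-\alpha-k}\qquad\text{we have}\qquad f^{[r]}_\alpha=\sum_{k\ge0}\big(p_k^{(\alpha)}\big)^r,\qquad \psi^{[r]}_{n,c}(x)=f^{[r]}_{n/c}(cx).\tag{2}$$
Replacing $x$ by $cx$ does not affect complete monotonicity, and $n/c$ takes every positive real value. So a statement about $f_\alpha^{[r]}$ is a statement about $\psi^{[r]}_{n,c}$ with $\alpha=n/c$.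

The problem comes from Ulrich Abel, Wolfgang Gawronski, Thorsten Neuschel, "Complete Monotonicity and Zeros of Sums of Squared Baskakov Functions", arXiv:1411.7945 (2014). It is to prove or disprove the following.

**Conjecture.** Let $r>1$ be an even integer and $\alpha>0$ real. Then $f^{[r]}_\alpha$ is CM on $[0,\infty)$. In particular, if $r>1$ is an even integer, $c>0$ is real and $n\in\mathbb N$, then $\psi^{[r]}_{n,c}$ is CM on $[0,\infty)$.

Section 1 verified the cases $\alpha=1$, $r=2,4,6$. The conjecture is false, in both parts, and the next even $r$ already shows it.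

## 3. The cosine polynomial at $r=8$, $\alpha=1$

**Theorem 1.** $f_1^{[8]}=\psi_{1,1}^{[8]}$ is not completely monotonic on $[0,\infty)$.

*Proof.* **Step 1: partial fractions.** The aim is to write $f:=f_1^{[8]}$ as a Laplace transform. With $v=1+2x$,
$$(1+x)^8-x^8=\tfrac1{256}[(v+1)^8-(v-1)^8]=\tfrac v{16}(v^6+7v^4+7v^2+1)=\tfrac v{16}(v^2+1)(v^2+a^2)(v^2+b^2),$$
where $a=\sqrt2-1$ and $b=\sqrt2+1$. Indeed, with $u=v^2$, $u^3+7u^2+7u+1=(u+1)(u^2+6u+1)$, while $ab=1$ and $a^2+b^2=6$. As in Section 1, the coefficient of $\frac v{v^2+q^2}$ in $\frac1{v(v^2+1)(v^2+a^2)(v^2+b^2)}$ is $-q^{-2}\prod_{q'\neq q}(q'^2-q^2)^{-1}$, and the coefficient of $\frac1v$ is $\frac1{a^2b^2}=1$. We use $1-a^2=2a$, $1-b^2=-2b$, $b^2-a^2=4\sqrt2$, $b^3=7+5\sqrt2$, $a^3=5\sqrt2-7$.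

- $q=1$: $-\frac1{(a^2-1)(b^2-1)}=-\frac1{2-6}=\frac14$.
- $q=a$: $-\frac1{a^2\cdot2a\cdot4\sqrt2}=-\frac{b^3}{8\sqrt2}=-\frac{10+7\sqrt2}{16}$.
- $q=b$: $-\frac1{b^2(-2b)(-4\sqrt2)}=-\frac{a^3}{8\sqrt2}=-\frac{10-7\sqrt2}{16}$.

Therefore, for $x\ge0$,
$$f(x)=16\int_0^\infty e^{-(1+2x)s}g(s)\,ds=\int_0^\infty e^{-xt}\,8e^{-t/2}g(t/2)\,dt,$$
$$g(s)=1+\tfrac14\cos s-\tfrac{10+7\sqrt2}{16}\cos(as)-\tfrac{10-7\sqrt2}{16}\cos(bs).\tag{3}$$

**Step 2: a point where $g<0$.** The coefficient of $\cos(as)$ is about $-1.24$, so we make that cosine equal to $1$. Away from $s=0$, where all cosines equal $1$ and $g(0)=0$, the others should not compensate. Take $s^*=2\pi b$. Then $as^*=2\pi$, and since $b=a+2$ we have $bs^*=as^*+2s^*$. With $C=\cos s^*=\cos(2\pi\sqrt2)$ this gives $\cos(bs^*)=2C^2-1$. As $1-\frac{10+7\sqrt2}{16}=-\frac14+\frac{10-7\sqrt2}{16}$,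
$$g(s^*)=-\tfrac14(1-C)+\tfrac{10-7\sqrt2}8(1-C^2)=-(1-C)\Big[\tfrac14-\tfrac{(10-7\sqrt2)(1+C)}8\Big].$$
Here $C\ne1$ because $\sqrt2$ is irrational. Also $0<10-7\sqrt2<0.11$, so the square bracket is at least $0.25-0.03>0$. Hence $g(s^*)<0$.

**Step 3: contradiction.** If $f$ were CM, Bernstein's theorem would give $f(x)=\int e^{-xt}d\mu(t)$ with a finite $\mu\ge0$. By uniqueness $d\mu=8e^{-t/2}g(t/2)\,dt$. But $g$ is continuous and negative at $s^*$. $\blacksquare$

## 4. For which $r$ and $\alpha$?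

**Theorem 2.** Let $r\ge2$ be even and $\alpha>0$.

1. $r=2$: $f^{[2]}_\alpha$ is CM for every $\alpha>0$.
2. $r=4$: $f^{[4]}_\alpha$ is CM if and only if $\alpha\le1$.
3. $r=6$: CM for $\alpha=1$ and for all sufficiently small $\alpha>0$; not CM for any $\alpha>1$.
4. $r=8,10$: CM for all sufficiently small $\alpha>0$; not CM if $2\cos^{2r-2-r\alpha}(\pi/r)>1$, in particular not CM for any $\alpha\ge1$.
5. $r\ge12$: not CM for any $\alpha>0$.

Consequently: for every even $r\ge4$ and every $\alpha>1$, $f^{[r]}_\alpha$ is not CM; for $\alpha=1$, CM holds iff $r\in\{2,4,6\}$; there is some $\alpha>0$ with $f^{[r]}_\alpha$ CM iff $r\le10$; and the conjecture holds for all $\alpha$ only when $r=2$. The theorem does not settle intermediate $\alpha<1$ for $r=6$, nor, for $r=8,10$, the $\alpha$ between "small" and the bound in item 4.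

All negative statements are proved in Sections 5–7. The positive ones are in Section 8 ($r=2$), Section 9 ($r=4$), Section 1 ($r=6$, $\alpha=1$) and Section 10 ($r=6,8,10$, small $\alpha$).

**Notation.** Throughout,
$$a_k=\binom{-\alpha}k^r=\Big(\frac{\Gamma(k+\alpha)}{\Gamma(\alpha)k!}\Big)^r,\quad F(z)=\sum_ka_kz^k,\quad z(x)=\Big(\frac x{1+x}\Big)^r,\quad\lambda=r\alpha,$$
$$\theta_m=\frac{\pi m}r,\quad y_m=\tfrac12\tan\theta_m,\quad w_m=(\cos\theta_m)^{2r-2-r\alpha}\qquad(m\in\mathbb Z,\ |m|<r/2).$$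
So $f=f_\alpha^{[r]}=(1+x)^{-\lambda}F(z(x))$, $y_{-m}=-y_m$, $w_{-m}=w_m$ and $w_0=1$. If $\mathrm{Re}\,x>-\frac12$ then $|x|<|1+x|$, so $|z(x)|<1$. Since $a_k$ grows at most polynomially, $f$ extends analytically to $\mathrm{Re}\,x>-\frac12$, with the principal power of $1+x$.

## 5. A trace of the measure on the line $\mathrm{Re}\,x=-\frac12$

For general $\alpha$ there is no partial fraction expansion and no formula for the density of $\mu$. What can be computed is the behavior of $f$ at the edge of its half-plane of analyticity. There $z(x)=1$ at finitely many points, and in terms of $\mu$ this edge governs large $t$. The plan is to translate "$\mu\ge0$" into a condition on the singularities of $f$ on that edge.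

The direct version of this plan is to rescale $f(\sigma+iy)$ as $\sigma\downarrow-\frac12$, and it often shows nothing. Since $a_k=O((k+1)^{\lambda-r})$, the series $F$ converges absolutely on $|z|\le1$ when $\lambda<r-1$. Then $f$ stays bounded near each point of the line, and $(\sigma+\frac12)^\beta f\to0$ for every $\beta>0$. The remedy is to differentiate $r$ times: the coefficients then grow like $k^\lambda$, and the singularity becomes a visible blow-up.

**Definition.** A function $\kappa:\mathbb R\to\mathbb C$ is positive definite if $\sum_{j,k}c_j\bar c_k\,\kappa(\eta_j-\eta_k)\ge0$ for all finite families $\eta_j\in\mathbb R$, $c_j\in\mathbb C$.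

*Example.* Let $\kappa(0)=1$, $\kappa(\pm y)=w$ with $w>0$, and $\kappa=0$ elsewhere. With $\eta_j=jy$ and $c_j=(-1)^j$ for $j=1,\dots,N$, the sum is $N-2w(N-1)$. For $w=0.6$ and $N=7$ this is $7-7.2<0$, so $\kappa$ is not positive definite. Letting $N\to\infty$ we see that positive definiteness forces $w\le\frac12$.

**Proposition 3.** If $f_\alpha^{[r]}$ is CM, then $\kappa:\mathbb R\to\mathbb C$, defined by $\kappa(y_m)=w_me^{-i\pi\alpha m}$ for $|m|<r/2$ and $\kappa=0$ elsewhere, is positive definite.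

*Proof.* **Step 1: the Laplace representation reaches the edge.** By Bernstein, $f(x)=\int e^{-xt}d\mu(t)$ for $x\ge0$, with $\mu\ge0$. We claim that the integral converges and equals $f$ for $\mathrm{Re}\,x>-\frac12$. This is Landau's theorem (Widder, *The Laplace Transform*, Ch. II, Thm 5b: for $\mu\ge0$ the real point of the axis of convergence is a singularity). Here is the direct argument. The disc $|x-1|<\frac32$ lies in $\mathrm{Re}\,x>-\frac12$, so the Taylor series of $f$ at $1$ converges there. For real $x\in(-\frac12,1)$ all terms are nonnegative, and by Tonelli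
$$f(x)=\sum_n\frac{f^{(n)}(1)}{n!}(x-1)^n=\sum_n\frac{(1-x)^n}{n!}\int t^ne^{-t}d\mu(t)=\int e^{(1-x)t}e^{-t}\,d\mu(t)=\int e^{-xt}d\mu(t)<\infty .$$
Hence the integral converges absolutely and is analytic in $\mathrm{Re}\,x>-\frac12$. It agrees with $f$ on $x\ge0$, hence everywhere in the half-plane.

**Step 2: positivity of the $r$-th derivative along vertical lines.** We may differentiate under the integral, because $t^re^{-\sigma t}\le C e^{-\sigma't}$ for $-\frac12<\sigma'<\sigma$. As $r$ is even, $f^{(r)}(x)=\int t^re^{-xt}d\mu$. For $\sigma>-\frac12$,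
$$\sum_{j,k}c_j\bar c_kf^{(r)}(\sigma+i(\eta_j-\eta_k))=\int t^re^{-\sigma t}\Big|\sum_jc_je^{-i\eta_jt}\Big|^2d\mu(t)\ge0 .$$
Multiply by $(\sigma+\frac12)^{1+\lambda}$ and let $\sigma\downarrow-\frac12$. The proposition follows once we show
$$\lim_{\sigma\downarrow-1/2}(\sigma+\tfrac12)^{1+\lambda}f^{(r)}(\sigma+iy)=C\,\kappa(y)\quad\text{for all real }y,\ \text{with a constant }C>0.\tag{4}$$

**Step 3: bounds on $F^{(j)}$.** We need to know which terms of $f^{(r)}$ matter. Recall $\Gamma(k+\alpha)/k!=k^{\alpha-1}(1+O(1/k))$, so $a_k=\Gamma(\alpha)^{-r}k^{\lambda-r}(1+O(1/k))$. The coefficients of $F^{(j)}$ are $\frac{(k+j)!}{k!}a_{k+j}=O((k+1)^{\lambda-r+j})$. For $j<r$ and $|z|<1$ this gives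
$$|F^{(j)}(z)|\le C_1\sum_k(k+1)^{\lambda-1}|z|^k\le C_2(1-|z|)^{-\lambda},$$
because $(k+1)^{\lambda-1}$ is comparable to the coefficient $\binom{k+\lambda-1}k$ of $(1-|z|)^{-\lambda}$. For $j=r$ the coefficients are $\Gamma(\alpha)^{-r}k^\lambda(1+O(1/k))$, while $\binom{k+\lambda}k=\frac{k^\lambda}{\Gamma(1+\lambda)}(1+O(1/k))$. So they equal $D\binom{k+\lambda}k+O((k+1)^{\lambda-1})$ with $D=\Gamma(1+\lambda)/\Gamma(\alpha)^r$, and
$$F^{(r)}(z)=D(1-z)^{-1-\lambda}+O\big((1-|z|)^{-\lambda}\big).$$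

**Step 4: only the main term survives.** Differentiating $B(x)F^{(j)}(z(x))$ gives $B'F^{(j)}(z)+Bz'F^{(j+1)}(z)$. Starting from $(1+x)^{-\lambda}F(z)$, after $r$ differentiations,
$$f^{(r)}=(1+x)^{-\lambda}z'(x)^rF^{(r)}(z)+\sum_{j<r}B_j(x)F^{(j)}(z),$$
with $B_j$ analytic near $x_0=-\frac12+iy$ (note $x_0\ne-1$). For $x=\sigma+iy$,
$$1-|z|\ge1-\Big|\frac x{1+x}\Big|^2=\frac{1+2\sigma}{|1+x|^2}=\frac{2(\sigma+\frac12)}{|1+x|^2}.$$
So everything except the term with $D(1-z)^{-1-\lambda}$ is $O((\sigma+\frac12)^{-\lambda})$, and the limit in (4) equals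
$$(1+x_0)^{-\lambda}z'(x_0)^rD\lim_{\sigma\downarrow-1/2}(\sigma+\tfrac12)^{1+\lambda}(1-z)^{-1-\lambda}.$$

**Step 5: computing the limit.** Write $y=\frac12\tan\theta$ with $|\theta|<\frac\pi2$. Then
$$1+x_0=\frac{e^{i\theta}}{2\cos\theta},\qquad x_0=-\frac{e^{-i\theta}}{2\cos\theta},\qquad z(x_0)=(-e^{-2i\theta})^r=e^{-2ir\theta}.$$
Thus $z(x_0)=1$ exactly when $\theta=\theta_m$ for some $|m|<r/2$. Otherwise $(1-z)^{-1-\lambda}$ stays bounded and the limit is $0$. Let $\theta=\theta_m$. From $z'=\frac{rz}{x(1+x)}$ and $x_0(1+x_0)=-\frac1{4\cos^2\theta_m}$ we get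
$$-z'(x_0)=4r\cos^2\theta_m>0,\tag{5}$$
so $1-z\sim4r\cos^2\theta_m\,(\sigma+\frac12)$. Since $r$ is even, $z'(x_0)^r=(4r\cos^2\theta_m)^r$. The limit is
$$D(2\cos\theta_m)^\lambda e^{-i\lambda\theta_m}(4r\cos^2\theta_m)^{r-1-\lambda}=D\,2^\lambda(4r)^{r-1-\lambda}\,w_me^{-i\pi\alpha m},\tag{6}$$
because $\lambda\theta_m=\pi\alpha m$ and the total power of $\cos\theta_m$ is $\lambda+2(r-1-\lambda)=2r-2-r\alpha$. This is (4) with $C=D2^\lambda(4r)^{r-1-\lambda}$. $\blacksquare$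

*Check against Section 3.* For $r=8$, $\alpha=1$ we have $w_m=\cos^6\theta_m$. So $2w_1=2\big(\frac{2+\sqrt2}4\big)^3=\frac{10+7\sqrt2}{16}$, $2w_2=\frac14$, $2w_3=2\big(\frac{2-\sqrt2}4\big)^3=\frac{10-7\sqrt2}{16}$, the phases are $(-1)^m$, and $2y_1,2y_2,2y_3=a,1,b$. So $g(s)=\sum_m\kappa(y_m)e^{2iy_ms}$: here $\kappa$ consists exactly of the coefficients of (3).

## 6. From $\kappa$ to nonnegative trigonometric polynomials

Rational relations between the $y_m$ decide how freely the phases can be chosen. This is what the next statement records.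

**Corollary 4.** Suppose $f_\alpha^{[r]}$ is CM and $\omega_1,\dots,\omega_d\in\mathbb R$ are linearly independent over $\mathbb Q$; write $\omega=(\omega_1,\dots,\omega_d)$. Then $\sum_{k\in\mathbb Z^d}\kappa(k\cdot\omega)e^{ik\cdot\varphi}\ge0$ for all $\varphi\in\mathbb R^d$.

*Proof.* By independence $k\mapsto k\cdot\omega$ is injective, so $k\mapsto\kappa(k\cdot\omega)$ has finite support. Apply positive definiteness to the points $p\cdot\omega$, $p\in\{0,\dots,N-1\}^d$, with coefficients $e^{ip\cdot\varphi}$. The number of pairs with $p-q=k$ is $\prod_i(N-|k_i|)_+$, so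
$$0\le N^{-d}\sum_{p,q}\kappa((p-q)\cdot\omega)e^{i(p-q)\cdot\varphi}=\sum_k\kappa(k\cdot\omega)e^{ik\cdot\varphi}\prod_i(1-|k_i|/N)_+ .$$
Let $N\to\infty$ in this finite sum. $\blacksquare$

The pair $\pm k$ with $k\cdot\omega=y_m$ contributes $2w_m\cos(k\cdot\varphi-\pi\alpha m)$. The simplest use takes $d=1$ and $\omega_1=y_1$. If no other $y_m$ is an integer multiple of $y_1$, it gives $2w_1\le1$. Caution is needed: for $r=6$ we have $\tan60^\circ=3\tan30^\circ$, i.e. $y_2=3y_1$. For $r=6$, $\alpha=1$ indeed $2w_1=2\big(\frac34\big)^2=\frac98>1$, although that function is CM by (1). From $r=8$ on such relations disappear.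

**Lemma 5.** For even $r\ge8$ and integers $k\ge2$, $\kappa(ky_1)=0$. Hence for such $r$, CM implies $2w_1=2\cos^{2r-2-r\alpha}(\pi/r)\le1$.

*Proof.* **Step 1: moving the relation by a Galois automorphism.** Suppose $ky_1$ is one of the $y_m$. It is positive and larger than $y_1$, so $\tan(\pi m/r)=k\tan(\pi/r)$ with $2\le m<r/2$. Let $\zeta=e^{2\pi i/r}$. Since $\frac{\zeta^m-1}{\zeta^m+1}=i\tan\frac{\pi m}r$, the relation reads
$$\frac{\zeta^m-1}{\zeta^m+1}=k\,\frac{\zeta-1}{\zeta+1}.$$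
For $\gcd(\ell,r)=1$ the automorphism $\zeta\mapsto\zeta^\ell$ of $\mathbb Q(\zeta)$ turns it into $\tan(\pi\ell m/r)=k\tan(\pi\ell/r)$, and denominators stay nonzero. Put $x=\pi/r$. Writing $\ell m\equiv\frac r2-j$ modulo $r$, we see that the left side lies in $\{0\}\cup\{\pm\cot(jx):1\le j<r/2\}$. We choose $\ell$ so that the right side cannot lie there.

**Step 2: $4\mid r$.** Take $\ell=\frac r2-1$. It is odd and coprime to $\frac r2$, hence coprime to $r$. Then $\tan(\pi\ell/r)=\cot x$ is the largest possible value, so $k\cot x\le\cot x$ and $k\le1$, a contradiction.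

**Step 3: $r=4q+2\ge10$.** Take $\ell=\frac r2-2=2q-1$; $\gcd(2q-1,4q+2)=\gcd(2q-1,4)=1$. Then $k\cot2x$ must be one of the values, and it is positive. Recall $\cot2x=\frac12(\cot x-\tan x)$. If $k\ge3$, then $k\cot2x\ge\frac32\cot x\,(1-\tan^2x)>\cot x$, because $x\le\frac\pi{10}<\frac\pi6$ gives $\tan^2x<\frac13$; this exceeds every value. If $k=2$, then $\cot2x<2\cot2x=\cot x-\tan x<\cot x$, strictly between the consecutive values $\cot2x$ and $\cot x$. Both are impossible.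

**Step 4: the inequality.** Now $\kappa(ky_1)=0$ for all integers $|k|\ge2$. Corollary 4 with $d=1$, $\omega_1=y_1$ gives $1+2w_1\cos(\varphi-\pi\alpha)\ge0$ for all $\varphi$, i.e. $2w_1\le1$. $\blacksquare$

## 7. The excluded pairs $(r,\alpha)$

**Step 1: $r=4$, $\alpha>1$ is excluded.** The support of $\kappa$ is $\{0,\pm y_1\}$, and $w_1=(\cos\frac\pi4)^{6-4\alpha}=2^{-(3-2\alpha)}$. Corollary 4 with $\omega_1=y_1$ would give $1+2\cdot2^{-(3-2\alpha)}\cos(\varphi-\pi\alpha)\ge0$ for all $\varphi$, i.e. $2^{2\alpha-2}\le1$. This fails for $\alpha>1$.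

**Step 2: $r=6$, $\alpha>1$ is excluded.** Here $y_2=3y_1$, and with $p=5-3\alpha<2$ we have $w_1=(\frac34)^p$, $w_2=(\frac14)^p$. Corollary 4 with $\omega_1=y_1$ and $\varphi=\psi+\pi\alpha$ shows that CM would require
$$P(\psi)=1+2w_1\cos\psi+2w_2\cos(3\psi+\pi\alpha)\ge0\quad\text{for all }\psi,$$
since $3\varphi-2\pi\alpha=3\psi+\pi\alpha$.

If $p\le\frac32$, average over $\psi=\pi\pm\frac\pi6$. There $\cos\psi=-\frac{\sqrt3}2$, and the two values of $3\psi+\pi\alpha$ differ by $\pi$, so the $w_2$-terms cancel: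
$$\tfrac12\big[P(\pi+\tfrac\pi6)+P(\pi-\tfrac\pi6)\big]=1-\sqrt3\,w_1 .$$
Since $w_1\ge(\frac34)^{3/2}>0.64>\frac1{\sqrt3}$, this is negative.

If $\frac32<p<2$, then $P(\pi)\le\Delta(p):=1-2(\frac34)^p+2(\frac14)^p$. We have $\Delta(2)=1-\frac98+\frac18=0$ and $\Delta'(p)=2\cdot4^{-p}\big[3^p\ln\frac43-\ln4\big]$. On $[\frac32,2]$ this is positive, because $3^{3/2}>5>\ln4/\ln\frac43$, the last since $(\frac43)^5=\frac{1024}{243}>4$. So $\Delta(p)<0$ for $\frac32<p<2$ and $P(\pi)<0$.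

**Step 3: $r\ge8$, $\alpha\ge1$ is excluded.** The exponent $2r-2-r\alpha$ is at most $r-2$, so by Bernoulli's inequality
$$w_1\ge\cos^{r-2}\tfrac\pi r=\big(1-\sin^2\tfrac\pi r\big)^{(r-2)/2}\ge1-\frac{(r-2)\pi^2}{2r^2}\ge1-\frac{6\pi^2}{128}>\frac12,$$
because $(r-2)/r^2$ decreases for $r\ge4$. Lemma 5 excludes CM. Lemma 5 is also, word for word, the remaining negative claim of item 4.

**Step 4: $r\ge14$, all $\alpha>0$, is excluded.** Now $w_1>\cos^{2r-2}\frac\pi r=(1-\sin^2\frac\pi r)^{r-1}\ge(1-\frac{\pi^2}{r^2})^{r-1}$. In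
$$-(r-1)\ln\Big(1-\frac{\pi^2}{r^2}\Big)=\sum_{j\ge1}\frac{(r-1)\pi^{2j}}{j\,r^{2j}}$$
each term decreases in $r\ge2$, where the series is considered for $r>\pi$: the derivative of $(r-1)r^{-2j}$ has the sign of $r-2j(r-1)\le2-r\le0$. At $r=14$ put $q=\pi^2/196<0.0504$. Then $-13\ln(1-q)\le13\big(q+\frac{q^2}{2(1-q)}\big)<0.68<\ln2$. So $w_1>\frac12$ for all $r\ge14$, and Lemma 5 excludes CM.

**Step 5: $r=12$, all $\alpha>0$, is excluded.** This case escapes the one-frequency test. As $\alpha\downarrow0$, $2w_1\to2(\cos^2\frac\pi{12})^{11}<2(0.9331)^{11}<0.94<1$, so Lemma 5 gives no contradiction for small $\alpha$. But $2w_1$ is close to $1$, and a second frequency supplies the rest if its phase can be controlled simultaneously.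

Let $E=22-12\alpha<22$. With $\cos^2\frac\pi{12}=\frac{2+\sqrt3}4>0.9330$,
$$w_1=\big(\cos^2\tfrac\pi{12}\big)^{E/2},\quad w_2=\big(\tfrac34\big)^{E/2},\quad w_3=\big(\tfrac12\big)^{E/2},\quad w_4=\big(\tfrac14\big)^{E/2},\quad w_5=\big(\tfrac{2-\sqrt3}4\big)^{E/2}.$$
If $E/2\le9$, then $w_1\ge(\cos^2\frac\pi{12})^9>0.9330^9>0.53$ and Lemma 5 excludes CM. Let $E/2>9$, so $w_5<w_4<4^{-9}<4\cdot10^{-6}$. The numbers $\omega_1=\frac{\sqrt3}6$ and $\omega_2=\frac12$ are independent over $\mathbb Q$, and from $\tan15^\circ=2-\sqrt3$, $\tan30^\circ=\frac1{\sqrt3}$, $\tan45^\circ=1$, $\tan60^\circ=\sqrt3$, $\tan75^\circ=2+\sqrt3$,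
$$y_1=2\omega_2-3\omega_1,\quad y_2=\omega_1,\quad y_3=\omega_2,\quad y_4=3\omega_1,\quad y_5=2\omega_2+3\omega_1 .$$
By Corollary 4 with $d=2$, CM would force nonnegativity of
$$\begin{aligned}P=1&+2w_1\cos(2\varphi_2-3\varphi_1-\pi\alpha)+2w_2\cos(\varphi_1-2\pi\alpha)+2w_3\cos(\varphi_2-3\pi\alpha)\\&+2w_4\cos(3\varphi_1-4\pi\alpha)+2w_5\cos(2\varphi_2+3\varphi_1-5\pi\alpha).\end{aligned}$$
Take $\varphi_1=2\pi\alpha+\pi$ and $\varphi_2=\frac72\pi\alpha+\epsilon\pi$ with $\epsilon\in\{0,1\}$. Then $\varphi_1-2\pi\alpha=\pi$ and $2\varphi_2-3\varphi_1-\pi\alpha=-3\pi+2\epsilon\pi$, so the first two cosines equal $-1$ for either $\epsilon$. Further, $\varphi_2-3\pi\alpha=\frac12\pi\alpha+\epsilon\pi$, and we choose $\epsilon$ so that its cosine is $\le0$. Hence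
$$P\le1-2w_1-2w_2+2w_4+2w_5 .$$
As $E/2<11$, $w_1>0.9330^{11}>0.466$ and $w_2>0.75^{11}>0.042$. So $P<1-1.016+2\cdot10^{-5}<0$, a contradiction. $\blacksquare$

## 8. Squares: a mixture of real exponentials

We prove item 1: $f^{[2]}_\alpha$ is CM for every $\alpha>0$. The idea is to write $p_k^{(\alpha)}$ as a mixture of Poisson weights. Let $\gamma_\alpha(dg)=g^{\alpha-1}e^{-g}dg/\Gamma(\alpha)$ on $(0,\infty)$. Then
$$\int e^{-xg}\frac{(xg)^k}{k!}\gamma_\alpha(dg)=\frac{x^k}{k!\,\Gamma(\alpha)}\int_0^\infty g^{k+\alpha-1}e^{-(1+x)g}dg=\frac{\Gamma(k+\alpha)}{k!\,\Gamma(\alpha)}x^k(1+x)^{-k-\alpha}=p_k^{(\alpha)}(x).$$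
Use $\sum_k\frac{w^{2k}}{k!^2}=I_0(2w)=\frac1\pi\int_0^\pi e^{2w\cos\phi}d\phi$ with $w=x\sqrt{gg'}$. Squaring, summing and Tonelli give
$$f_\alpha^{[2]}(x)=\frac1\pi\int_0^\pi\!\!\iint e^{-x(g+g'-2\sqrt{gg'}\cos\phi)}\,\gamma_\alpha(dg)\gamma_\alpha(dg')\,d\phi .$$
The rate satisfies $g+g'-2\sqrt{gg'}\cos\phi\ge(\sqrt g-\sqrt{g'})^2\ge0$. So $f^{[2]}_\alpha$ is the Laplace transform of the law of this nonnegative quantity under the probability measure $\gamma_\alpha\otimes\gamma_\alpha\otimes\frac{d\phi}\pi$, and it is CM. $\blacksquare$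

The same attempt for $r=4$ stops here. With $w=x(g_1g_2g_3g_4)^{1/4}$,
$$\sum_k\frac{w^{4k}}{k!^4}=\frac1{(2\pi)^3}\int_{[0,2\pi]^3}\exp\big(w(e^{i\phi_1}+e^{i\phi_2}+e^{i\phi_3}+e^{-i(\phi_1+\phi_2+\phi_3)})\big)\,d\phi ,$$
and the exponent is no longer real: at $\phi_1=\phi_2=\phi_3=\phi$ its imaginary part is $w(3\sin\phi-\sin3\phi)=4w\sin^3\phi$. The mixture runs over complex exponentials, and no sign can be read off.

## 9. Fourth powers with $\alpha\le1$: a cubic with a dominant real root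

We prove that $f_\alpha^{[4]}$ is CM for $0<\alpha\le1$. With Step 1 of Section 7 this is item 2. The new idea is to mix geometric weights instead of Poisson weights, because fourth powers of geometric weights sum to a rational function.

**Step 1: $p_k^{(\alpha)}$ as a mixture of geometric weights.** For $0<\alpha<1$ let $\nu$ be the Beta$(\alpha,1-\alpha)$ law, with density $\frac{b^{\alpha-1}(1-b)^{-\alpha}}{\Gamma(\alpha)\Gamma(1-\alpha)}$ on $(0,1)$; for $\alpha=1$ let $\nu=\delta_1$. We claim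
$$\int\frac{(bx)^k}{(1+bx)^{k+1}}\,\nu(db)=p_k^{(\alpha)}(x).\tag{7}$$
For $\alpha=1$ this is clear. For $\alpha<1$ put $A=\alpha+k$, $B=1-\alpha$, so $A+B=k+1$. The substitution $u=\frac{b(1+x)}{1+bx}$ has $1-u=\frac{1-b}{1+bx}$ and $du=\frac{1+x}{(1+bx)^2}db$, so
$$\int_0^1\frac{b^{A-1}(1-b)^{B-1}}{(1+bx)^{A+B}}db=(1+x)^{-A}\int_0^1u^{A-1}(1-u)^{B-1}du=(1+x)^{-\alpha-k}\,\frac{\Gamma(\alpha+k)\Gamma(1-\alpha)}{k!} .$$
Multiplying by $x^k/(\Gamma(\alpha)\Gamma(1-\alpha))$ gives (7). The Beta law needs $1-\alpha>0$, so this step is unavailable for $\alpha>1$.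

**Step 2: summation.** By (7), Tonelli and a geometric series, with $h_i=1/b_i>0$,
$$f^{[4]}_\alpha(x)=\int\frac{\nu(db_1)\cdots\nu(db_4)}{\prod_{i=1}^4(1+b_ix)-x^4\prod_{i=1}^4b_i}=\int\frac{\prod h_i}{Q(x)}\,\nu^{\otimes4}(db),\qquad Q(x)=\prod_{i=1}^4(h_i+x)-x^4 .$$

**Step 3: it suffices that each $1/Q$ is the Laplace transform of a nonnegative density.** Suppose this holds. Then $\prod h_i/Q(x)$ takes the value $1$ at $x=0$, so it is the Laplace transform of a probability measure. Its $m$-th derivative has sign $(-1)^m$ and is bounded by $\sup_tt^me^{-xt}$, uniformly in $b$ and locally uniformly in $x>0$. So we may differentiate under the integral over $b$, and the signs persist. Continuity at $0$ follows by dominated convergence, the integrand being at most $1$. Hence $f_\alpha^{[4]}$ is CM.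

**Step 4: location of the zeros of $Q$.** $Q$ is a real cubic with positive coefficients, so its real roots are negative. Since $Q(0)>0>Q(-\min h_i)$, the largest real root $-\rho$ satisfies $0<\rho<\min h_i$. We claim that $Q$ has no zero with $\mathrm{Re}\,x>-\rho$.

If $\mathrm{Re}\,x\ge0$, then $|h_i+x|>|x|$ for each $i$, so $Q(x)\ne0$. Now let $x=-\tau+iy$ with $0<\tau<\rho$. There is no real root in $(-\rho,\infty)$ and $Q(0)>0$, so $Q(-\tau)>0$, i.e. $\prod(h_i-\tau)>\tau^4$, and all $h_i-\tau>0$. The geometric mean is superadditive: for $u_i>0$, $v_i\ge0$, AM–GM gives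
$$\prod_i\Big(\frac{u_i}{u_i+v_i}\Big)^{1/4}+\prod_i\Big(\frac{v_i}{u_i+v_i}\Big)^{1/4}\le\frac14\sum_i\frac{u_i}{u_i+v_i}+\frac14\sum_i\frac{v_i}{u_i+v_i}=1 .$$
With $u_i=(h_i-\tau)^2$ and $v_i=y^2$,
$$\prod_i\big((h_i-\tau)^2+y^2\big)^{1/4}\ge\prod_i(h_i-\tau)^{1/2}+y^2>\tau^2+y^2 .$$
The left side is $\prod|h_i+x|^{1/2}$ and the right side is $|x|^2$. So $\prod|h_i+x|>|x|^4$ and $Q(x)\neq0$.

**Step 5: the density of $1/Q$.** If all roots are real, then $1/Q$ is a positive multiple of $\prod_{i=1}^3\frac1{x+\rho_i}$ with $\rho_i>0$; its density is a convolution of positive exponentials. Otherwise the other two roots are $-p\pm iq$ with $q>0$, and $p\ge\rho$ by Step 4. Then $1/Q$ is a positive multiple of $\frac1{x+\rho}\cdot\frac1{(x+p)^2+q^2}$, whose density is the convolution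
$$\int_0^te^{-\rho(t-s)}e^{-ps}\frac{\sin qs}q\,ds=e^{-\rho t}\int_0^te^{-(p-\rho)s}\frac{\sin qs}q\,ds .$$
This is $\ge0$: the arches of $\sin qs$ alternate in sign starting with $+$, and their areas weighted by the nonincreasing $e^{-(p-\rho)s}$ do not increase. $\blacksquare$

## 10. Small $\alpha$ with $r\in\{6,8,10\}$

It remains to prove, for $r\in\{6,8,10\}$, that $f_\alpha^{[r]}$ is CM for all sufficiently small $\alpha>0$. Fix $r$. Let $0<\alpha\le\alpha_*:=\frac1{2r}$, so $\lambda=r\alpha\in(0,\frac12]$. Constants $C,c>0$ depend only on $r$ and may change from line to line. For $k\ge1$ let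
$$d_k=\frac{a_k}{\alpha^r}=\Big(\frac{\Gamma(k+\alpha)}{\Gamma(1+\alpha)\,k!}\Big)^r\le Ck^{\lambda-r},$$
which extends continuously to $\alpha=0$ (where $d_k=k^{-r}$). Put $W_\alpha(z)=\sum_{k\ge1}d_kz^k$. With $s=1+x$ and $z=(1-\frac1s)^r$ put $H_\alpha(s)=s^{-\lambda}W_\alpha(z)$. Since $a_0=1$, $f_\alpha(s-1)=s^{-\lambda}+\alpha^rH_\alpha(s)$.

**Step 1: a density for $f_\alpha$.** For $n\ge1$ let
$$\ell_n(t)=t^{\lambda-1}\sum_{j=0}^n\binom nj\frac{(-t)^j}{\Gamma(\lambda+j)},\qquad\text{with Laplace transform}\quad\sum_j\binom nj(-1)^js^{-\lambda-j}=s^{-\lambda}\big(1-\tfrac1s\big)^n .$$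
We need a bound that is polynomial in $n$. Let $L_i(t)=\sum_j\binom ij\frac{(-t)^j}{j!}$ be the Laguerre polynomials; their Laplace transform is $\frac1s(1-\frac1s)^i$. From $\sum_i\binom ijz^i=z^j(1-z)^{-j-1}$ we get, for $|z|<1$,
$$\sum_iL_i(t)z^i=\frac1{1-z}\exp\Big(\frac{-tz}{1-z}\Big),\qquad \mathrm{Re}\,\frac{-z}{1-z}=\frac12-\frac12\mathrm{Re}\,\frac{1+z}{1-z}\le\frac12 .$$
Cauchy's estimate on $|z|=\frac i{i+1}$ gives $|L_i(t)|\le\big(1+\frac1i\big)^i(i+1)e^{t/2}\le e\,(i+1)e^{t/2}$ for $i\ge1$, and $L_0=1$ satisfies the same bound. Now $(1-\frac1s)^n=1-\sum_{i<n}\frac1s(1-\frac1s)^i$, so $\ell_n$ is $\frac{t^{\lambda-1}}{\Gamma(\lambda)}$ minus the convolutions of $\frac{t^{\lambda-1}}{\Gamma(\lambda)}$ with $L_i$, $i<n$. Therefore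
$$|\ell_n(t)|\le\frac{t^{\lambda-1}}{\Gamma(\lambda)}+e\,n^2e^{t/2}\frac{t^\lambda}{\Gamma(\lambda+1)} .$$
Since $\sum_kk^2d_k\le C$ (because $\lambda-r+2\le-\frac72$), the series $G_\alpha:=\sum_{k\ge1}d_k\ell_{rk}$ converges locally uniformly on $(0,\infty)$, is continuous, satisfies
$$|G_\alpha(t)|\le Ct^{\lambda-1}(1+te^{t/2}),\tag{8}$$
and has Laplace transform $\sum_kd_ks^{-\lambda}z^k=H_\alpha(s)$ in $\mathrm{Re}\,s>\frac12$. Hence for $x\ge0$
$$f_\alpha(x)=\int_0^\infty e^{-xt}e^{-t}\Big[\frac{t^{\lambda-1}}{\Gamma(\lambda)}+\alpha^rG_\alpha(t)\Big]dt,\tag{9}$$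
and it suffices that the bracket is $\ge0$ for all $t>0$.

**Step 2: bounded $t$.** Since $\Gamma(1+\lambda)\le1$, we have $\frac1{\Gamma(\lambda)}=\frac\lambda{\Gamma(1+\lambda)}\ge\lambda=r\alpha$. By (8) the bracket is at least $t^{\lambda-1}\big[r\alpha-C\alpha^r(1+te^{t/2})\big]$. For fixed $T$ it is positive on $(0,T]$ as soon as $C\alpha^{r-1}(1+Te^{T/2})<r$.

This crude estimate can go no further: for any fixed $\alpha>0$ the lower bound is negative for large $t$. For large $t$ we must determine the sign of $G_\alpha$ itself, uniformly in $\alpha$.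

**Step 3: the claim for large $t$.** *There are $T,\alpha_1>0$ with $G_\alpha(t)>0$ for all $t\ge T$ and $0<\alpha\le\alpha_1$.* Given this, fix such $T$, and then take $\alpha\le\alpha_1$ so small that Step 2 applies with this $T$. The bracket in (9) is then positive for all $t>0$, and $f_\alpha$ is CM. The claim is proved in Steps 4–8: the growth of $G_\alpha$ is read off from the singularities of $H_\alpha$ on $\mathrm{Re}\,s=\frac12$, the same ones as in Section 5.

**Step 4: bounds on $W_\alpha^{(j)}$ up to the unit circle.** We first show: if $|c_k|\le(k+1)^{-1/2}$ and $|c_k-c_{k-1}|\le(k+1)^{-3/2}$, then $|\sum c_kz^k|\le C|1-z|^{-1/2}$ for $|z|\le1$, $z\ne1$. Let $N=\lceil1/|1-z|\rceil$, so $1\le N\le3/|1-z|$. The terms $k<N$ contribute at most $2N^{1/2}\le C|1-z|^{-1/2}$. For the rest,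
$$(1-z)\sum_{k\ge N}c_kz^k=c_Nz^N+\sum_{k>N}(c_k-c_{k-1})z^k=O(N^{-1/2}),$$
and $N^{-1/2}/|1-z|\le|1-z|^{-1/2}$. The same identity, with any larger starting index in place of $N$, shows that the series converges locally uniformly on $|z|\le1$, $z\ne1$.

Now apply this, up to constant factors and uniformly for $\alpha\in[0,\alpha_*]$.

- For $j\le r-2$ the coefficients $\frac{(k+j)!}{k!}d_{k+j}$ of $W_\alpha^{(j)}$ are $O((k+1)^{\lambda-2})$, hence absolutely summable (recall $\lambda\le\frac12$). So $W_\alpha^{(j)}$ is bounded, and $1\le\sqrt2\,|1-z|^{-1/2}$.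
- For $j=r-1$ the coefficients are $O((k+1)^{\lambda-1})$. Consecutive ratios are $1+O(1/k)$, because $\frac{d_{k+1}}{d_k}=\big(\frac{k+\alpha}{k+1}\big)^r$. So differences are $O(k^{\lambda-2})$.
- For $j=r$ the coefficients are $A_k=\frac{(k+r)!}{k!}d_{k+r}$. Put $b_k=\binom{k+\lambda}k$, $D_\alpha=\frac{\Gamma(1+\lambda)}{\Gamma(1+\alpha)^r}$ and $R(k)=\frac{A_k}{D_\alpha b_k}$. Both $A_k$ and $D_\alpha b_k$ are asymptotic to $k^\lambda/\Gamma(1+\alpha)^r$, so $R(k)\to1$. Further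
$$\frac{R(k)}{R(k-1)}=\frac{k+r}k\Big(\frac{k+r-1+\alpha}{k+r}\Big)^r\frac k{k+\lambda}=\frac{(k+r)^{1-r}(k+r-1+\alpha)^r}{k+\lambda}=1+O(k^{-2}),$$
since the $\frac1k$-coefficient of the logarithm is $(1-r)r+r(r-1+\alpha)-\lambda=0$. Multiplying these ratios from $k+1$ to $\infty$ gives $R(k)-1=O(1/k)$, and then $R(k)-R(k-1)=O(k^{-2})$. So $\varepsilon_k=A_k-D_\alpha b_k=D_\alpha b_k(R(k)-1)=O(k^{\lambda-1})$. As $b_k-b_{k-1}=b_{k-1}\lambda/k$,
$$\varepsilon_k-\varepsilon_{k-1}=D_\alpha(b_k-b_{k-1})(R(k)-1)+D_\alpha b_{k-1}(R(k)-R(k-1))=O(k^{\lambda-2}).$$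

Since $\sum b_kz^k=(1-z)^{-1-\lambda}$, we obtain for $|z|\le1$, $z\ne1$, $0\le\alpha\le\alpha_*$
$$|W_\alpha^{(j)}(z)|\le C|1-z|^{-1/2}\ (j<r),\qquad\big|W_\alpha^{(r)}(z)-D_\alpha(1-z)^{-1-\lambda}\big|\le C|1-z|^{-1/2}.\tag{10}$$
On $|z|=1$ the functions are defined by these series ($W_\alpha^{(r)}$ as $D_\alpha(1-z)^{-1-\lambda}+\sum\varepsilon_kz^k$). By the uniform convergence they are continuous in $(z,\alpha)$ on $|z|\le1$, $z\ne1$, $\alpha\in[0,\alpha_*]$.

**Step 5: subtracting the singularities of $H_\alpha^{(r)}$.** Let $s_m=\frac12+iy_m$. By Section 5, the $r-1$ points $s_m$, $|m|<r/2$, are zeros of $s^r-(s-1)^r$, a polynomial of degree $r-1$ with leading coefficient $r$. So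
$$1-z=\frac{s^r-(s-1)^r}{s^r}=r\,s^{-r}\prod_{|m|<r/2}(s-s_m).\tag{11}$$
In $\mathrm{Re}\,s\ge\frac12$ we have $|z|\le1$ and, as in Section 5,
$$H_\alpha^{(r)}=s^{-\lambda}z'(s)^rW_\alpha^{(r)}(z)+\sum_{j<r}B_j(s)W_\alpha^{(j)}(z),\qquad z'=O(|s|^{-2}),\quad B_j=O(|s|^{-r}),$$
where on the boundary line this defines the left side for $s\ne s_m$. For the bounds, $z$ is a polynomial in $1/s$, so $z'$ is $s^{-2}$ times a polynomial in $1/s$. By induction, after $n$ differentiations every coefficient function is $s^{-\lambda-n}$ times a polynomial in $1/s$ (with coefficients bounded in $\alpha$), because both $B\mapsto B'$ and $B\mapsto z'B$ raise $n$ by one. Finally $|s|\ge\frac12$. Put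
$$C_m=D_\alpha2^\lambda(4r)^{r-1-\lambda}w_me^{-i\pi\alpha m},\qquad K_\alpha(s)=H_\alpha^{(r)}(s)-\sum_mC_m(s-s_m)^{-1-\lambda}(1+s-s_m)^{-1}.$$
The formula for $H_\alpha^{(r)}$ makes sense also at $\alpha=0$. We bound $K_\alpha$.

*Large $|s|$.* By (11), $|1-z|\ge c/|s|$. Then (10) and $\lambda\le\frac12$ give $|H_\alpha^{(r)}|\le C|s|^{-2r+3/2}+C|s|^{-r+1/2}$. The subtracted terms are $O(|s|^{-2})$, so $|K_\alpha|\le C|s|^{-2}$.

*Near $s_m$.* The quotient $(1-z)/(s-s_m)$ is analytic and nonvanishing near $s_m$, with value $-z'(s_m)=4r\cos^2\theta_m>0$ by (5). In $\mathrm{Re}\,s>\frac12$ both $1-z$ and $s-s_m$ have positive real part, hence arguments in $(-\frac\pi2,\frac\pi2)$, and the quotient has small argument. So the arguments add without a jump of $2\pi$ and principal powers multiply; by continuity also on $\mathrm{Re}\,s=\frac12$, $s\ne s_m$. Hence $s^{-\lambda}z'^rD_\alpha(1-z)^{-1-\lambda}=(s-s_m)^{-1-\lambda}\Psi_m(s)$ with $\Psi_m$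 analytic near $s_m$. Moreover $\Psi_m(s_m)=C_m$ by the computation (6), with $D_\alpha$ in place of $D$. After subtracting $C_m(s-s_m)^{-1-\lambda}(1+s-s_m)^{-1}$ we have $(s-s_m)^{-1-\lambda}$ times an analytic function vanishing at $s_m$, i.e. $O(|s-s_m|^{-\lambda})$, uniformly in $\alpha$. The other subtracted terms are bounded there. By (10) and (11) the remaining parts of $H_\alpha^{(r)}$ are $O(|s-s_m|^{-1/2})$. So $|K_\alpha|\le C|s-s_m|^{-1/2}$ near $s_m$.

On the remaining bounded set, away from the $s_m$, $K_\alpha$ is bounded. Altogether, for $0\le\varepsilon\le1$ and $0\le\alpha\le\alpha_*$,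
$$|K_\alpha(\tfrac12+\varepsilon+iy)|\le\Theta(y):=C\sum_m|y-y_m|^{-1/2}\mathbf 1_{|y-y_m|\le1}+\frac C{1+y^2}\in L^1(\mathbb R).\tag{12}$$

**Step 6: inversion.** The function $p^{-1-\lambda}(1+p)^{-1}$ is the Laplace transform of the convolution $q_\lambda(t)=\frac1{\Gamma(1+\lambda)}\int_0^t(t-u)^\lambda e^{-u}du$. As $r$ is even, $t^rG_\alpha$ has Laplace transform $H_\alpha^{(r)}$. So for $0<\alpha\le\alpha_*$
$$t^rG_\alpha(t)-\sum_mC_me^{s_mt}q_\lambda(t),$$
continuous on $(0,\infty)$, has Laplace transform $K_\alpha$ in $\mathrm{Re}\,s>\frac12$. Multiplied by $e^{-(1/2+\varepsilon)t}$ it is integrable, by (8) and $q_\lambda(t)\le t^\lambda/\Gamma(1+\lambda)$. Its Fourier transform $K_\alpha(\frac12+\varepsilon+i\,\cdot)$ is integrable by (12). So Fourier inversion holds at every $t>0$. Letting $\varepsilon\downarrow0$, with dominated convergence by (12), we get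
$$e^{-t/2}t^rG_\alpha(t)=q_\lambda(t)\sum_mC_me^{iy_mt}+E_\alpha(t),\qquad E_\alpha(t)=\frac1{2\pi}\int e^{iyt}K_\alpha(\tfrac12+iy)\,dy .\tag{13}$$

**Step 7: the error is uniformly small.** For each $y\notin\{y_m\}$ the value $K_\alpha(\frac12+iy)$ is continuous in $\alpha\in[0,\alpha_*]$ by Step 4. With the dominating function $\Theta$, the map $\alpha\mapsto K_\alpha(\frac12+i\,\cdot)$ is continuous from $[0,\alpha_*]$ to $L^1(\mathbb R)$. Its image is compact. Covering it by finitely many small $L^1$-balls and applying the Riemann–Lebesgue lemma to the centers, we get $\sup_{0\le\alpha\le\alpha_*}|E_\alpha(t)|\to0$ as $t\to\infty$. Including $\alpha=0$ is what makes the parameter set compact.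

**Step 8: the main term is bounded below.** Pairing $\pm m$,
$$\sum_mC_me^{iy_mt}=D_\alpha2^\lambda(4r)^{r-1-\lambda}\Big[1+2\sum_{m=1}^{r/2-1}w_m\cos(y_mt-\pi\alpha m)\Big]\ge D_\alpha2^\lambda(4r)^{r-1-\lambda}\Big[1-2\sum_{m=1}^{r/2-1}w_m\Big].$$
At $\alpha=0$ we have $w_m=(\cos^2\theta_m)^{r-1}$, and $2\sum_{m\ge1}w_m$ is

- less than $0.48$ for $r=6$: $2(\frac34)^5+2(\frac14)^5$;
- less than $0.68$ for $r=8$: at most $2(0.8536)^7+2(0.5)^7+2(0.1465)^7$;
- less than $0.86$ for $r=10$: at most $2(0.9046)^9+2(0.6546)^9+2(0.3455)^9+2(0.0955)^9$.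

By continuity in $\alpha$ there are $\alpha_1\in(0,\alpha_*]$ and $c>0$ with $\sum_mC_me^{iy_mt}\ge c$ for all $t$ and $0\le\alpha\le\alpha_1$. For $t\ge2$ and $0\le u\le1$ we have $t-u\ge1$, so $q_\lambda(t)\ge\frac1{\Gamma(1+\lambda)}\int_0^1e^{-u}du\ge1-e^{-1}$. By (13), $e^{-t/2}t^rG_\alpha(t)\ge c(1-e^{-1})+E_\alpha(t)$ for $t\ge2$. By Step 7 this is positive for all $t\ge T$ and $0<\alpha\le\alpha_1$, once $T$ is large. This is the claim of Step 3, and with it the proof of Theorem 2 is complete. $\blacksquare$
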